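# Infinite classes of local equivalence in relational structures of bounded arity

## 1. Uniform hypergraphs, where a transposition suffices

Fix $m\ge 1$, a set $V$, and a family $\mathcal E$ of $m$-element subsets of $V$, the hyperedges. We want to know when two vertices $x,y$ look alike. For a nonnegative integer $k$, write $x\simeq_k y$ if for every $k$-element set $F\subseteq V\setminus\{x,y\}$ the hypergraphs induced on $F\cup\{x\}$ and on $F\cup\{y\}$ are isomorphic; write $x\simeq y$ if this holds for all $k$. Does a single $k$, depending on $m$ only, already decide whether $x\simeq y$?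

**Proposition 1.1.** If $x\simeq_{m-1}y$, then the transposition of $x$ and $y$ is an automorphism of the hypergraph, and $x\simeq y$.

**Proof.** A set containing both or neither of $x,y$ is mapped to itself by the transposition. An $m$-set containing exactly one of them is $F\cup\{x\}$ or $F\cup\{y\}$ with $|F|=m-1$ and $F\subseteq V\setminus\{x,y\}$. The induced hypergraphs on these two $m$-sets are isomorphic, so one is a hyperedge if and only if the other is. Hence the transposition preserves $\mathcal E$. It fixes each $F\subseteq V\setminus\{x,y\}$ pointwise and maps $F\cup\{x\}$ to $F\cup\{y\}$, so $x\simeq y$. $\square$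

So $k=m-1$ works for all classes, finite or infinite. For $m\ge 2$ it cannot be lowered: let $V$ be infinite with one hyperedge $e$. No hyperedge is visible on at most $m-1$ points, so $V$ is a single class of $\simeq_k$ for each $k\le m-2$. But $\simeq$ has the two classes $e$ and $V\setminus e$: transpositions inside $e$ or inside $V\setminus e$ are automorphisms, while for $x\in e$, $y\notin e$ the set $F=e\setminus\{x\}$ tells them apart.

What changes for arbitrary relations? Look at the chain $(\mathbb Q,<)$. Any two finite chains of the same size are isomorphic, so all points are equivalent. Yet no transposition is an automorphism. With $F=\{0\}$, the only isomorphism from $\{-1,0\}$ to $\{0,1\}$ sends $-1\mapsto 0$ and $0\mapsto 1$: it moves $F$. In general $x\simeq_k y$ gives isomorphisms that do not fix $F$, and one cannot glue them as we just did. The rest of the lecture is about recovering maps that fix the parameters.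

## 2. The general question and the theorem

**Definition 2.1.** A *relational structure* is $R=(V,(\rho_i)_{i\in I})$, where $\rho_i$ is a relation of finite arity $m_i$ on $V$; the index set $I$ is arbitrary. It has *arity at most $m$* if $m_i\le m$ for all $i$. For $A\subseteq V$, $R_{\restriction A}$ is the induced substructure on $A$.

**Definition 2.2.** For $x,y\in V$ write $x\simeq_{k,R}y$ if $R_{\restriction F\cup\{x\}}\cong R_{\restriction F\cup\{y\}}$ for every $k$-element $F\subseteq V\setminus\{x,y\}$. Write $x\simeq_{\le k,R}y$ if $x\simeq_{k',R}y$ for all $k'\le k$, and $x\simeq_R y$ if $x\simeq_{k,R}y$ for all $k$. These are equivalence relations on $V$.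

**Definition 2.3.** A *monomorphic decomposition* of $R$ is a partition $(V_x)_{x\in X}$ of $V$ such that $R_{\restriction A}\cong R_{\restriction A'}$ whenever $A,A'\subseteq V$ are finite and $|A\cap V_x|=|A'\cap V_x|$ for all $x\in X$.

**Example 2.4.** Let $\mathbf G$ be the graph with vertex set $C\cup\{a,b\}$, $C$ infinite, whose only edge is $ab$. By Proposition 1.1 (with $m=2$), its classes are $C$ and $\{a,b\}$. They form a monomorphic decomposition: the graph induced on a finite $A$ is determined up to isomorphism by $|A|$ and by whether $|A\cap\{a,b\}|=2$.

The following facts are known.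

* (i) The classes of $\simeq_R$ form a monomorphic decomposition of $R$, and every monomorphic decomposition of $R$ is finer than it.
* (ii) $\simeq_{k,R}$ and $\simeq_{\le k,R}$ coincide whenever $|V|\ge 2k+1$.
* (iii) For every structure with all arities at most $2$, $\simeq_{\le 6,R}$ and $\simeq_R$ coincide.
* (iv) For ternary structures there is no finite threshold in general: for every $m$ there is a ternary relation $R$ on $2m+1$ elements with two elements $x,y$ such that $x\not\simeq_R y$ but $x\simeq_{\le 2m-2,R}y$.

We use (i) and (ii), and also Ramsey's theorem, the Erdős–Szekeres theorem and compactness. Fact (iv) says that already for arity $3$ one cannot hope for a threshold valid for all classes. The question, from Djamila Oudrar and Maurice Pouzet, "Ordered structures with no finite monomorphic decomposition. Application to the profile of hereditary classes", arXiv:2312.05913 (2023), is about the *infinite* classes: is there for each $m$ an integer $o(m)$ such that every infinite class of $\simeq_{o(m),R}$, for $R$ of arity at most $m$, is a class of $\simeq_R$? The answer is yes. The word "chainable" in the statement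 is defined right after it.

**Theorem 2.5.** For every integer $m$ there is an integer $o(m)$ such that, for every $R$ of arity at most $m$, every infinite class $C$ of $\simeq_{o(m),R}$ is a class of $\simeq_R$. Moreover $C$ is $(V\setminus C)$-chainable.

Consequently $\simeq_{o(m),R}$ and $\simeq_R$ have the same infinite classes: an infinite $\simeq_R$-class lies in a $\simeq_{o(m),R}$-class, which is infinite, hence is a $\simeq_R$-class, hence equals it.

The hypergraph with one hyperedge $e$, coded as the $m$-ary relation of all enumerations of $e$, shows that $o(m)\ge m-1$ for $m\ge 2$; this will not be used. For $m\le 0$ put $o(m):=o(1)$, since relations of arity $0$ do not affect isomorphism of restrictions. From now on $m\ge 1$ is fixed and $R$ has arity at most $m$.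

## 3. Isomorphisms over parameters and chaining orders

**Definition 3.1.** Let $P\subseteq V$ and $A,A'\subseteq V\setminus P$. A bijection $f:A\to A'$ is a *$P$-isomorphism* if $f\cup\mathrm{id}_P$ is an isomorphism $R_{\restriction A\cup P}\to R_{\restriction A'\cup P}$; then $A,A'$ are called *$P$-isomorphic*. A linear order $<$ on $X\subseteq V\setminus P$ is *$P$-chaining* (it *$P$-chains* $X$) if for all finite $A,A'\subseteq X$ with $|A|=|A'|$ the increasing bijection $A\to A'$ is a $P$-isomorphism. The set $X$ is *$P$-chainable* if it has such an order.

Composites, inverses and restrictions of $P$-isomorphisms are $P$-isomorphisms.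

**Example 3.2.** In $(\mathbb Q,<)$ the usual order on the interval $(0,1)$ is chaining over the complement of $(0,1)$. The set $\mathbb Q\setminus\{0\}$ is not $\{0\}$-chainable by any order, because $-1\mapsto 1$ is not a $\{0\}$-isomorphism. Keep this second case in mind: a parameter in the middle of a chain is what will cause trouble.

Here are the tools; all come from bounded arity.

**(3.3)** *Locality.* A bijection $f:A\to A'$ is an isomorphism $R_{\restriction A}\to R_{\restriction A'}$ iff $f_{\restriction B}$ is an isomorphism $R_{\restriction B}\to R_{\restriction f(B)}$ for all $B\subseteq A$ with $|B|\le m$, because a tuple of a relation has at most $m$ entries. Applied to $f\cup\mathrm{id}_P$, this says that $f$ is a $P$-isomorphism iff it is a $Q$-isomorphism for all $Q\subseteq P$ with $|Q|\le m$, and also iff all its restrictions to sets of size at most $m$ are $P$-isomorphisms.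

**(3.4)** *Finitely many parameters at a time.* If $|A|=|A'|=n$ and $A,A'$ are $Q$-isomorphic for every $Q\subseteq P$ with $|Q|\le m\cdot n!$, then they are $P$-isomorphic. Otherwise each of the $n!$ bijections $f:A\to A'$ fails to be a $Q_f$-isomorphism for some $Q_f\subseteq P$, $|Q_f|\le m$. Then no bijection is a $Q$-isomorphism for $Q=\bigcup_f Q_f$, which has at most $m\cdot n!$ elements.

**(3.5)** An order on $X$ is $P$-chaining as soon as the increasing bijections between $n$-subsets of $X$, $n\le m$, are $P$-isomorphisms. The reverse of a $P$-chaining order is $P$-chaining (same bijections). If $<$ is $P$-chaining on $X$, it is $P'$-chaining on $X'$ for all $P'\subseteq P$, $X'\subseteq X$.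

**(3.6)** *Restriction.* If $x\simeq_R y$ and $x,y\in B\subseteq V$, then $x\simeq_{R_{\restriction B}}y$, since fewer sets $F$ are tested.

**(3.7)** *Chainable sets lie in one class.* If $X$ is $(V\setminus X)$-chainable, then $X$ lies in one class of $\simeq_R$. For $x,y\in X$ and finite $F\subseteq V\setminus\{x,y\}$, the increasing bijection $(F\cap X)\cup\{x\}\to(F\cap X)\cup\{y\}$ extended by the identity on $F\setminus X$ is an isomorphism $R_{\restriction F\cup\{x\}}\to R_{\restriction F\cup\{y\}}$.

So it suffices to show that $C$ is $(V\setminus C)$-chainable.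

## 4. The permutation groups of a chaining order

A chain is rigid, an edgeless graph is not, and both are chained by any suitable order. The following groups measure the freedom left.

**Definition 4.1.** Let $X$ be infinite and $<$ a $P$-chaining order on $X$. Let $H_n(<;P)$ be the set of $\sigma\in S_n$ such that, for $x_1<\dots<x_n$ in $X$, the map $x_i\mapsto x_{\sigma(i)}$ is a $P$-isomorphism. Put $h(<;P)=\prod_{n=1}^m|H_n(<;P)|$.

This does not depend on the $x_i$: if $y_1<\dots<y_n$, then $y_i\mapsto x_i\mapsto x_{\sigma(i)}\mapsto y_{\sigma(i)}$ is a composite of $P$-isomorphisms when the middle map is one. It is a subgroup of $S_n$, and it can be computed in any infinite subset of $X$. The number $h(<;P)$ divides $\prod_{n\le m}n!$.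

**Example 4.2.** Take $P=\emptyset$ and $X=\mathbb Q$ with its usual order. For the relation $<$ itself all $H_n$ are trivial. For the cyclic order, the set of triples $(x,y,z)$ with $x<y<z$ or $y<z<x$ or $z<x<y$, $H_n$ is generated by the cycle $i\mapsto i+1$ modulo $n$. For the relation $\mathrm{Top}$ of triples $(x,y,z)$ with $x\ne y$ and $z>x$, $z>y$, a permutation in $H_n$ with $n\ge 3$ must satisfy $\sigma(a)>\sigma(b)$ whenever $a\ge 3$ and $b<a$, so it fixes $n,n-1,\dots,3$; hence $H_n$ consists of the identity and the transposition $(1\,2)$. The order is recovered from $\mathrm{Top}$ on a finite set only up to swapping the two lowest elements.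

For $I\subseteq[n]$ with $|I|=l$, the *pattern* $\sigma_I\in S_l$ is obtained from $\sigma_{\restriction I}:I\to\sigma(I)$ by composing with the increasing bijections $[l]\to I$ and $\sigma(I)\to[l]$.

**(4.3)** If $\sigma\in H_n$, then $\sigma_I\in H_{|I|}$ for all $I$; conversely $\sigma\in H_n$ if $\sigma_I\in H_{|I|}$ for all $I$ with $|I|\le m$. For the first part, restrict $x_i\mapsto x_{\sigma(i)}$ to $\{x_i:i\in I\}$ and compose on both sides with increasing bijections. For the second, the same composition backwards shows that all restrictions of $x_i\mapsto x_{\sigma(i)}$ to at most $m$ points are $P$-isomorphisms; use (3.3). In particular the $H_n$ with $n\le m$ determine all $H_n$.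

**Lemma 4.4.** Let $X$ be infinite.

(a) If $<$ and $\prec$ are both $P$-chaining on $X$, then $h(<;P)=h(\prec;P)$. Denote this number by $h(X;P)$.

(b) Let $P\subseteq P'$ and let $X$ be $P'$-chainable. Then $h(X;P')$ divides $h(X;P)$. If they are equal, then $H_n(<;P')=H_n(<;P)$ for all $n$ and every $P'$-chaining $<$, and every $P$-chaining order on $X$ is $P'$-chaining.

**Proof.** (a) Color the pairs of $X$ by whether $<$ and $\prec$ agree on them. Ramsey gives an infinite $Z\subseteq X$ on which $\prec$ agrees with $<$ or with its reverse. Computing in $Z$, $H_n(\prec;P)$ equals $H_n(<;P)$ or its conjugate by the reversal of $[n]$; the cardinalities agree.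

(b) Let $<$ be $P'$-chaining; it is also $P$-chaining. Since $H_n(<;P')\le H_n(<;P)$, Lagrange gives divisibility. If the products are equal, then the groups are equal for $n\le m$, hence for all $n$ by (4.3).

Now let $\prec$ be $P$-chaining. Reversing $<$ if necessary, $\prec$ and $<$ agree on an infinite $Z\subseteq X$. Let $n\le m$ and fix $z_1<\dots<z_n$ in $Z$. Let $a_1\prec\dots\prec a_n$ in $X$, let $y_1<\dots<y_n$ be the $<$-enumeration of the same set, and write $a_i=y_{\sigma(i)}$. The map $z_i\mapsto a_i$ is $\prec$-increasing, so a $P$-isomorphism; $z_i\mapsto y_i$ is $<$-increasing, so a $P'$-isomorphism. Hence $y_i\mapsto z_i\mapsto a_i=y_{\sigma(i)}$ is a $P$-isomorphism, so $\sigma\in H_n(<;P)=H_n(<;P')$. Thus $y_i\mapsto a_i$ is even a $P'$-isomorphism, and so is $z_i\mapsto y_i\mapsto a_i$. As this holds for all $a_1\prec\dots\prec a_n$ with $n\le m$, increasing bijections for $\prec$ between $n$-sets are $P'$-isomorphisms, and $\prec$ is $P'$-chaining by (3.5). $\square$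

For permutations $\sigma\in S_s$, $\tau\in S_n$, let $\sigma\oplus\tau\in S_{s+n}$ act as $\sigma$ on the first $s$ points and as $\tau$, shifted, on the last $n$. Write $1$ for the element of $S_1$ and $\mathrm{id}_n$ for the identity of $S_n$.

**Lemma 4.5.** Let $<$ be $P$-chaining on $X\cup\{b\}$, with $X$ infinite and $b\notin X$. If $b<X$, then $<_{\restriction X}$ is $(P\cup\{b\})$-chaining and
$$H_n(<_{\restriction X};P\cup\{b\})=\{\sigma\in S_n: 1\oplus\sigma\in H_{n+1}(<_{\restriction X};P)\}.$$
If $b>X$, the same holds with $\sigma\oplus 1$.

**Proof.** Let $b<X$. For finite $A,A'\subseteq X$ of equal size, the increasing bijection $\{b\}\cup A\to\{b\}\cup A'$ is a $P$-isomorphism fixing $b$, so $A\to A'$ is a $(P\cup\{b\})$-isomorphism. For $x_1<\dots<x_n$ in $X$, the map $x_i\mapsto x_{\sigma(i)}$ is a $(P\cup\{b\})$-isomorphism iff its extension fixing $b$ is a $P$-isomorphism, that is, iff $1\oplus\sigma\in H_{n+1}(<;P)=H_{n+1}(<_{\restriction X};P)$. If $b>X$, argue in the same way with $b$ as last element. $\square$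

The right-hand side of the formula does not mention $b$. This will be used at the very end.

## 5. From isomorphic subsets to a chaining order

The next lemma (the infinite case of a theorem of Frasnay) turns the absence of an order in our data into an order: it is enough that subsets of bounded size are $P$-isomorphic in *some* way.

**Lemma 5.1.** There is $p=p(m)\ge m$ such that: if $X\subseteq V\setminus P$ is infinite and for each $n\le p$ any two $n$-subsets of $X$ are $P$-isomorphic, then $X$ is $P$-chainable.

Put $r=3m$, $N=(r+1)(m-1)^2+m$, $p=r+N$.

**Step 1: a model chain and the reduction to finite sets.** We find a chained infinite subset $D$ and reduce to ordering finite sets in the way $D$ is ordered.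

Say that two $n$-tuples $a,b$ of distinct elements of $X$ have the same *$P$-type* if $a_i\mapsto b_i$ is a $P$-isomorphism. For $n\le m\le p$ every $n$-tuple has the type of an enumeration of one fixed $n$-set, so there are at most $n!$ $P$-types of $n$-tuples. Order a countable subset of $X$ in type $\omega$ and color its $n$-subsets by the type of their increasing enumeration. Ramsey, applied for $n=1,\dots,m$ in turn, and (3.5) give an infinite $D\subseteq X$ with a $P$-chaining order $<$. Let $H_n=H_n(<;P)$.

A linear order $\prec$ on $Y\subseteq X$ is *good* if for all $n\le m$, $a_1\prec\dots\prec a_n$ in $Y$ and $d_1<\dots<d_n$ in $D$, the map $d_i\mapsto a_i$ is a $P$-isomorphism; by (3.3) this then holds for all $n$. Restrictions of good orders are good. A good order on $X$ is $P$-chaining: compose $a_i\mapsto d_i\mapsto a_i'$. Replacing $D$ by an infinite subset changes neither goodness nor the $H_n$, because $D$ is $P$-chained.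

It suffices that every finite $Y\subseteq X$ has a good order. Indeed the linear orders on $X$ form a compact subset of $\{0,1\}^{X\times X}$; for finite $Y$, those whose restriction to $Y$ is good form a closed set, nonempty because a good order of $Y$ extends to $X$; and the set for $Y\cup Y'$ is contained in those for $Y$ and $Y'$. So some order on $X$ restricts to a good order on every finite set, and it is good.

Every $Y$ with $|Y|\le p$ has a good order: transport $<$ along a $P$-isomorphism onto $Y$ from a subset of $D$ of size $|Y|$.

**(5.2)** *If $y_1,\dots,y_n$ is the enumeration of a good order on a finite set, the order with enumeration $y_{\sigma(1)},\dots,y_{\sigma(n)}$ is good iff $\sigma\in H_n$.* Let $d_1<\dots<d_n$ in $D$. The new order is good iff $d_i\mapsto y_{\sigma(i)}$ is a $P$-isomorphism (shorter increasing tuples follow by restricting and composing with increasing bijections in $D$). Since $y_i\mapsto d_i$ is a $P$-isomorphism, this holds iff $d_i\mapsto d_{\sigma(i)}$ is one.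

If $H_n=S_n$ for all $n\le m$, then by (5.2) every order on every set of size at most $m$ is good, hence every order on every $Y$ is good, and we are done. **Assume from now on that this fails**; then $m\ge 2$. Fix a finite $Y\subseteq X$.

**Step 2: block orders.** To order $Y$ we compare its elements with an infinite chain; the purpose of this step is to make that comparison finite.

For an $n$-tuple of $D\setminus Y$, $n\le m$, record the $P$-types of all tuples of length at most $m$ of distinct elements, each an entry of the tuple or an element of $Y$. There are finitely many records, and by (3.3) two tuples with the same record have the same type over $P\cup Y$. By Ramsey we may shrink $D$ so that $D\cap Y=\emptyset$ and $<$ is $(P\cup Y)$-chaining on $D$.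

A *block order* on $S\subseteq Y$ is a linear order on $S\cup\{\infty\}$. It is *good* if the order on $S\cup D$ obtained by replacing $\infty$ by $(D,<)$ is good. As goodness concerns at most $m$ elements at a time, a block order on $S$ is good iff its restrictions to all $S'\cup\{\infty\}$, $S'\subseteq S$, $|S'|\le m$, are good.

**(5.3)** *Every $S\subseteq Y$ with $|S|\le r$ has a good block order.* Take $T\subseteq D$ with $|T|=N$ and a good order $\prec$ on $S\cup T$, which has at most $p$ elements. The set $S$ cuts $T$ into at most $r+1$ $\prec$-intervals. As $N>(r+1)(m-1)^2$, one of them has more than $(m-1)^2$ elements, and by Erdős–Szekeres it contains $T_1$ with $|T_1|=m$ on which $\prec$ agrees with $<$ or with $>$.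

In the second case, $<$ and its reverse are both good on $T_1$, so by (5.2) the reversal lies in $H_m$. The patterns of a reversal are reversals, so by (4.3) reversals lie in all $H_n$, and by (5.2) the reverse of $\prec$ is good on $S\cup T_1$. So we may assume that $\prec$ agrees with $<$ on $T_1$. Then $S\cup T_1$ is ordered as $S_0\prec T_1\prec S_1$.

The block order $S_0\,\infty\,S_1$ is good: in an increasing $n$-tuple of $S\cup D$, $n\le m$, the entries in $D$ can be replaced increasingly by elements of $T_1$. This replacement, with the entries in $S$ fixed, is a $P$-isomorphism because $D$ is $(P\cup Y)$-chained, and the new tuple is $\prec$-increasing in $S\cup T_1$.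

**Step 3: which reorderings before $\infty$ are invisible.** In the example $\mathrm{Top}$ the two lowest elements cannot be told apart. This step shows that the general ambiguity has the same shape.

Let $U_s=\{\sigma\in S_s:\ \sigma\oplus\mathrm{id}_n\in H_{s+n}\text{ for all }n\ge 0\}$. These are groups and $U_s\oplus 1\subseteq U_{s+1}$. Patterns of length $l$ of elements of $U_s$ lie in $U_l$, by (4.3), as $\sigma_I\oplus\mathrm{id}_n$ is a pattern of $\sigma\oplus\mathrm{id}_n$. Every element of $S_l$ is a pattern of some element of $S_s$ for $l\le s$; so $U_s=S_s$ implies $U_l=S_l$ for $l\le s$. Moreover $U_m\ne S_m$, since otherwise $H_m=S_m$ and, by patterns, $H_n=S_n$ for all $n\le m$. Let $j$ be maximal with $U_j=S_j$. Then $1\le j\le m-1$ and $U_s=S_s$ for $s\le j$.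

**(5.4)** *For $s\ge j$, $U_s=S_j\oplus\mathrm{id}_{s-j}$.* The inclusion $\supseteq$ follows from $U_s\oplus 1\subseteq U_{s+1}$. The group $U_{j+1}$ is a proper subgroup of $S_{j+1}$ containing the stabilizer $S_j\oplus 1$ of $j+1$. A strictly larger subgroup than $S_j\oplus1$ would be transitive with point stabilizer of order $j!$, hence all of $S_{j+1}$. So $U_{j+1}=S_j\oplus 1$. Let $s>j+1$ and $\sigma\in U_s$. All $(j+1)$-patterns of $\sigma$ fix their last point. If $b<a$ and $a\ge j+1$, choose $I\subseteq[a]$ with $|I|=j+1$ and $a,b\in I$; we get $\sigma(a)>\sigma(b)$. Hence $\sigma(s)=s$, then $\sigma(s-1)=s-1$, and so on down to $\sigma(j+1)=j+1$.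

Mirror all this: $U'_s=\{\sigma\in S_s:\mathrm{id}_n\oplus\sigma\in H_{n+s}\text{ for all }n\ge 0\}$. Reversing the order of $D$ conjugates every $H_n$ by the reversal and exchanges the roles of $U$ and $U'$. So there is $j'$ with $1\le j'\le m-1$, $U'_s=S_s$ for $s\le j'$ and $U'_s=\mathrm{id}_{s-j'}\oplus S_{j'}$ for $s\ge j'$. For $\mathrm{Top}$ with $m=3$ we have $j=2$ and $j'=1$.

**(5.5)** *Let $\alpha_0\,\infty\,\alpha_1$ be a good block order on $S$, where $\alpha_i$ enumerates $S_i$, and let $\beta_i$ enumerate $S_i$. Then $\beta_0\,\infty\,\beta_1$ is good iff $\beta_0\in\alpha_0U_{|S_0|}$ and $\beta_1\in\alpha_1U'_{|S_1|}$.* (Enumerations are maps $[s]\to S_i$; $\alpha\sigma$ is the composite.) If $\beta_0\,\infty\,\beta_1$ is good, restrict both block orders to $S_0\cup\{\infty\}$, replace $\infty$ by $n$ elements of $D$ for all $n$, and apply (5.2): with $\beta_0=\alpha_0\sigma$ we get $\sigma\oplus\mathrm{id}_n\in H_{|S_0|+n}$ for all $n$. Likewise for $S_1$. Conversely, if $\beta_0=\alpha_0\sigma$, $\beta_1=\alpha_1\sigma'$, then $\sigma\oplus\mathrm{id}_n\oplus\sigma'=(\sigma\oplus\mathrm{id}_{n+|S_1|})(\mathrm{id}_{|S_0|+n}\oplus\sigma')$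 lies in $H_{|S_0|+n+|S_1|}$ for all $n$; apply (5.2).

**Step 4: deciding the side of $\infty$.** We choose, consistently for all of $Y$, which elements come before $\infty$.

Let $c_n\in S_n$ be the cycle $i\mapsto i+1$ modulo $n$.

Case (a): $c_n\in H_n$ for all $n$. If $S_0\,\infty\,S_1$ is good, then $S_1S_0\,\infty$ is good, by (5.2) with powers of cycles. Put $Y_0=Y$, $Y_1=\emptyset$.

Case (b): some $c_n\notin H_n$. Then for each $y\in Y$ exactly one of $y\,\infty$ and $\infty\,y$ is good: at least one by (5.3), and if both were, then comparing $(y,d_1,\dots,d_n)$ with $(d_1,\dots,d_n,y)$ in (5.2) would give $c_{n+1}\in H_{n+1}$ for all $n$. Let $Y_0=\{y:\ y\,\infty\text{ good}\}$, $Y_1=Y\setminus Y_0$.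

Call a block order on $S$ *admissible* if exactly the elements of $S\cap Y_0$ precede $\infty$.

**(5.6)** *Every $S\subseteq Y$ with $|S|\le r$ has an admissible good block order, and restrictions of such orders are admissible and good.* Take a good one from (5.3). In case (a) rotate it. In case (b) it is admissible, since its restriction to each $\{y,\infty\}$ is good.

**Step 5: ordering $Y_0$.** We read off an order of $Y_0$ from the small admissible good orders, up to the ambiguity (5.4).

If $|Y_0|\le j$, put $\mathrm{low}=Y_0$ and let $\prec_0$ be any order of $Y_0$. Now let $|Y_0|\ge j+1$. For a $(j+1)$-subset $S$ of $Y_0$ let $\mathrm{top}(S)$ be the last element of $S$ in an admissible good block order. It is well defined by (5.5), since $U_{j+1}$ fixes $j+1$. By restriction we have: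

**(5.7)** *If $S\subseteq Y_0$, $|S|\le r$, has an admissible good order $s_1,\dots,s_n$ (followed by $\infty$) and $i\ge j+1$, then $s_i$ is the top of $\{s_i\}\cup J$ for every $j$-subset $J$ of $\{s_1,\dots,s_{i-1}\}$.*

Call $y$ *tall* if $y=\mathrm{top}(S)$ for some $S$. Write $x\lhd y$ if $x\ne y$ and $y=\mathrm{top}(S)$ for some $(j+1)$-set $S\ni x,y$. All sets below have size at most $2j+2\le 2m\le r$, so (5.6) applies to them.

*$\lhd$ is a strict order.* Let $x\lhd y$ via $S$ and $y\lhd z$ via $S'$. In an admissible good order of $S\cup S'$, $x$ precedes $y$, $y$ precedes $z$, and $y$ has at least $j$ predecessors. If $z=x$ this is absurd. Otherwise $z$ has at least $j+1$ predecessors, $x$ among them; choosing in (5.7) a $J$ that contains $x$ (recall $j\ge 1$) gives $x\lhd z$.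

*A tall element is comparable to everything.* Let $y=\mathrm{top}(S)$ and $x\ne y$. In an admissible good order of $S\cup\{x\}$, $y$ has at least $j$ predecessors. If $x$ comes before $y$, (5.7) gives $x\lhd y$. Otherwise $x$ has more than $j$ predecessors, $y$ among them, and $y\lhd x$.

So the tall elements are totally ordered by $\lhd$, and $x\lhd y$ for $x$ non-tall and $y$ tall, as $y\lhd x$ would make $x$ tall. Let $\mathrm{low}$ be the set of non-tall elements of $Y_0$. Every $(j+1)$-set contains a tall element, so $|\mathrm{low}|\le j$. If $y=\mathrm{top}(S)$ is the $\lhd$-least tall element, the $j$ elements of $S\setminus\{y\}$ are below $y$, hence non-tall. So $|\mathrm{low}|=j$. Let $\prec_0$ put $\mathrm{low}$ first, in any order, and then the tall elements ordered by $\lhd$.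

Reversing all orders, including that of $D$, preserves goodness, exchanges the two sides of $\infty$ and exchanges $U$ with $U'$. The same construction, carried out in the reversed picture, gives $\mathrm{low}'\subseteq Y_1$ with $|\mathrm{low}'|\le j'$ and an order $\prec_1$ of $Y_1$, in which $\mathrm{low}'$ comes last.

**Step 6: the block order $\omega=\;\prec_0\,\infty\,\prec_1$ on $Y$ is good.** This finishes the lemma, since $\omega$ restricted to $Y$ is then a good order of $Y$.

Let $S\subseteq Y$, $|S|\le m$, and $S^*=S\cup\mathrm{low}\cup\mathrm{low}'$, so that $|S^*|\le 3m=r$. Let $\alpha_0\,\infty\,\alpha_1$ be an admissible good block order on $S^*$. If $|Y_0|\le j$, then $\alpha_0$ enumerates $Y_0$ and $U_{|Y_0|}$ is the full symmetric group. If $|Y_0|\ge j+1$, then by (5.7) positions $\ge j+1$ in $\alpha_0$ carry tall elements, so the first $j$ positions carry exactly $\mathrm{low}$; and again by (5.7) the remaining elements are ordered by $\lhd$. In both cases, by (5.4), the enumeration of $S^*\cap Y_0$ by $\prec_0$ lies in $\alpha_0U_{|S^*\cap Y_0|}$. Symmetrically for $\prec_1$ and $U'$. By (5.5), $\omega_{\restriction S^*\cup\{\infty\}}$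 is good, hence so is $\omega_{\restriction S\cup\{\infty\}}$. As $S$ was arbitrary of size at most $m$, $\omega$ is good. $\square$

Fix $p=p(m)\ge m$ from this lemma.

## 6. What a bounded $k$ sees around an infinite class

Let $C$ be an infinite class of $\simeq_{k,R}$ and $E=V\setminus C$. As $V$ is infinite, $\simeq_{k,R}$ equals $\simeq_{\le k,R}$ by (ii).

**(6.1)** *If $F\subseteq E$ is finite, $T,T'\subseteq C$, $|T|=|T'|$ and $|F|+|T|\le k+1$, then $R_{\restriction F\cup T}\cong R_{\restriction F\cup T'}$.* Pass from $T$ to $T'$ in finitely many steps, each replacing one element $x$ of the current set $T_i\subseteq C$ by some $y\in C\setminus T_i$. The set $F\cup(T_i\setminus\{x\})$ has at most $k$ elements and avoids $x$ and $y$, and $x\simeq_{\le k,R}y$.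

If $E=\emptyset$ we are already done: for $k\ge p-1$, (6.1) and Lemma 5.1 show that $V=C$ is $\emptyset$-chainable. In general we need parameters, and Ramsey supplies a small chained piece.

**(6.2)** *If $P\subseteq V$ is finite, $|P|+m\le k+1$, and $D\subseteq C\setminus P$ is countably infinite with an order of type $\omega$, then some infinite $D'\subseteq D$ is $P$-chained by the induced order.* Let $n\le m$ and fix an $n$-subset $A_0$ of $C\setminus P$. For every $n$-subset $A$ of $C\setminus P$, (6.1), applied to $P\cap E$ and to the sets $(P\cap C)\cup A$, $(P\cap C)\cup A_0$, gives an isomorphism $\varphi_A:R_{\restriction P\cup A}\to R_{\restriction P\cup A_0}$. Color $A=\{x_1<\dots<x_n\}\subseteq D$ by the map $[n]\sqcup P\to P\cup A_0$ with $i\mapsto\varphi_A(x_i)$ and $q\mapsto\varphi_A(q)$. There are finitely many colors. If $A,A'$ have the same color, $\varphi_{A'}^{-1}\varphi_A$ fixes $P$ pointwise and is the increasing bijection $A\to A'$, which is thus a $P$-isomorphism. Apply Ramsey successively for $n=1,\dots,m$, and (3.5).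

Note the device: the $\varphi_A$ may move $P$, but two that move it in the same way cancel.

**The direct attempt.** Let $F\subseteq E$ be finite. By (6.2) there is an infinite $F$-chained $D\subseteq C$. To chain all of $C$ over $F$ it is enough, by Lemma 5.1, that each $A\subseteq C$ with $|A|\le p$ be $F$-isomorphic to a subset of $D$. So take a set $T$ consisting of $A$ and some padding, a set $T'\subseteq D$ of the same size, and the isomorphism $f:R_{\restriction F\cup T}\to R_{\restriction F\cup T'}$ of (6.1). If $f$ were the identity on $F$ we would be done. Two things go wrong. First, $f$ may permute elements of $F$. This will turn out to be curable by padding. Second, $f$ may exchange elements of $F$ with elements of $C$. In the graph $\mathbf G$ of Example 2.4 let $F=\{a\}$: the graph on $C\cup\{a\}$ is edgeless, and no value of $k$ makes $f$ recognize $a$. This motivates the following definition.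

**Definition 6.3.** For finite $F\subseteq E$ put
$$K_F=\{a\in F:\ a\simeq_{R_{\restriction F\cup C}}c\ \text{ for all } c\in C\},\qquad G_F=F\setminus K_F .$$

In $\mathbf G$, $K_{\{a\}}=\{a\}$ but $K_{\{a,b\}}=\emptyset$: with more parameters fewer elements are confused with $C$. In general, by (3.6):

**(6.4)** *$F\subseteq F'$ implies $K_{F'}\cap F\subseteq K_F$, hence $G_F\subseteq G_{F'}$.*

## 7. The part of the direct attempt that works

**Lemma 7.1.** For every $M$ there is $k_0(m,M)$ such that if $k\ge k_0(m,M)$, then for every infinite class $C$ of $\simeq_{k,R}$ and every $F\subseteq E=V\setminus C$ with $|F|\le M$ the set $C\cup K_F$ is $G_F$-chainable.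

**Setup.** Let $F\subseteq E$, $|F|\le M$, $k\ge M+p+m$. By (6.2) take an infinite $D\subseteq C$ that is $F$-chained by an order of type $\omega$. By (3.7) applied to $R_{\restriction F\cup D}$, $D$ lies in one class $X$ of $\simeq_{R_{\restriction F\cup D}}$. Write $X=D\cup K$ with $K\subseteq F$, and put $Q=F\setminus K$. (At the end we shall see $K=K_F$, $Q=G_F$.)

In the same way, an $n$-subset $T$ of $D$, $n\ge 1$, lies in one class $T\cup K^n$ of $\simeq_{R_{\restriction F\cup T}}$. The set $K^n\subseteq F$ depends only on $n$, because increasing bijections between subsets of $D$ are $F$-isomorphisms. By (3.6), $K\subseteq K^{n+1}\subseteq K^n$. Also $K^n=K$ for large $n$: for $a\in F\setminus K$ and $d\in D$ there is a finite $W\subseteq(F\cup D)\setminus\{a,d\}$ with $R_{\restriction W\cup\{a\}}\not\cong R_{\restriction W\cup\{d\}}$, so $a\notin K^n$ once $n\ge|(W\cap D)\cup\{d\}|$.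

Let $\Gamma_n$ be the group of $\gamma\in\mathrm{Sym}(Q)$ induced by automorphisms of $R_{\restriction Q\cup T}$ preserving $T$, where $T$ is an $n$-subset of $D$. It is independent of $T$, again by increasing bijections. Moreover $\Gamma_{n+1}\subseteq\Gamma_n$: restrict such an automorphism of $R_{\restriction Q\cup T}$ to $Q\cup T_0$ with $T_0\subset T$, $|T_0|=n$, and compose with the increasing bijection from the image of $T_0$ back to $T_0$. The group $\Gamma_n$ records which permutations of $Q$ the chain $D$ can absorb.

**Step 1: uniformity.** We show that the sequences $K^n$ and $\Gamma_n$ stabilize at a place depending only on $m$ and $M$: *there is $n_1=n_1(m,M)>M$ such that $K^n=K$ and $\Gamma_n=\Gamma_{n_1}$ for all $n\ge n_1$.*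

Identify $F\cup D$ with $\{f_1,\dots,f_s\}\cup\omega$, $s\le M$. Let $\mathcal T$ be the set of pairs $(B,g)$ where $B\subseteq F\cup D$, $|B|\le m$, and $g:B\to F\cup D$ is injective and an isomorphism $R_{\restriction B}\to R_{\restriction g(B)}$. By (3.3), $\mathcal T$ determines which bijections between subsets of $F\cup D$ are isomorphisms, hence determines $K$, all $K^n$ and all $\Gamma_n$. As $D$ is $F$-chained, moving $B\cap D$ and $g(B)\cap D$ increasingly onto initial segments of $\omega$ (and fixing elements of $F$) does not change whether $g$ is an isomorphism. So $\mathcal T$ is determined by its pairs with $B,g(B)\subseteq F\cup\{0,\dots,m-1\}$, and for given $m,M$ there are only finitely many possible $\mathcal T$, whatever the number of relations. For each of them $K^n=K$ for large $n$, and the decreasing sequence $\Gamma_n$ of finite groups is eventually constant. Let $n_1$ be the maximum of these finitely many bounds and of $M+1$.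

**Step 2: $X$ is $Q$-chainable.** We add the elements of $K$ to the chain $D$.

By (i), the classes of $\simeq_{R_{\restriction F\cup D}}$ form a monomorphic decomposition of $R_{\restriction F\cup D}$, and $X$ is one of them.

First, long pieces of $D$ are recognizable over $Q$. Let $q\in Q$ and $d\in D$. Since $q\notin X$, there is a finite $W\subseteq(F\cup D)\setminus\{q,d\}$ with $R_{\restriction W\cup\{q\}}\not\cong R_{\restriction W\cup\{d\}}$. Replacing $W\cap X$ by a subset of $D\setminus\{d\}$ of the same size changes neither isomorphism type, by the monomorphic decomposition; so we may take $W\subseteq Q\cup D$. Let $S'\subseteq D$ with $|S'|=N\ge|W\cap D|+1$. An increasing map of $(W\cap D)\cup\{d\}$ into $S'$ is an $F$-isomorphism onto its image; hence $q$ is not $\simeq_{R_{\restriction Q\cup S'}}$-equivalent to some element of $S'$. On the other hand $S'$ lies in one class of $\simeq_{R_{\restriction Q\cup S'}}$ by (3.7). As $Q$ is finite, there is $N_0>|Q|$ such that every $S'\subseteq D$ with $|S'|=N\ge N_0$ *is* a class of $\simeq_{R_{\restriction Q\cup S'}}$. Let $N_1\ge N_0$ be such that $\Gamma_N=\Gamma_{N_1}$ for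 $N\ge N_1$.

Now let $A\subseteq X$ be finite. Choose $S_1\subseteq D\setminus A$ with $|S_1|=N_1$ (the padding), put $S=A\cup S_1$ and take $S'\subseteq D$ with $|S'|=|S|$. By the monomorphic decomposition there is an isomorphism $f:R_{\restriction Q\cup S}\to R_{\restriction Q\cup S'}$. By (3.6), $S\subseteq X$ lies in one class of $\simeq_{R_{\restriction Q\cup S}}$, so $f(S)$ lies in one class of $\simeq_{R_{\restriction Q\cup S'}}$. Since $|S|>|Q|$, $f(S)$ meets the class $S'$, so $f(S)=S'$ and $f(Q)=Q$.

It remains to undo the permutation $\gamma=f_{\restriction Q}$. Restricting $f$ to $Q\cup S_1$ and composing with the increasing bijection $f(S_1)\to S_1$ (both are subsets of $D$) shows $\gamma\in\Gamma_{N_1}=\Gamma_{|S|}$. So some automorphism $g$ of $R_{\restriction Q\cup S'}$ preserves $S'$ and induces $\gamma^{-1}$ on $Q$. Then $g\circ f$ is the identity on $Q$, and $A$ is $Q$-isomorphic to $gf(A)\subseteq D$. Since $D$ is $Q$-chained, any two finite subsets of $X$ of equal size are $Q$-isomorphic. By Lemma 5.1, $X$ is $Q$-chainable.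

**Step 3: $C\cup K$ is $Q$-chainable if $k\ge k_0(m,M):=M+p+m+n_1$.** This passes from the countable piece $D$ to all of $C$. We no longer have a monomorphic decomposition at our disposal; we use (6.1).

Let $A\subseteq C\cup K$, $|A|\le p$, and $S=A\cap C$. By (6.2), as $|F\cup S|+m\le M+p+m\le k+1$, there is an infinite $D'\subseteq D\setminus S$ that is $(F\cup S)$-chained. Let $S'\subseteq D'$ with $|S'|=n_1$, $T=S\cup S'$, and $T'\subseteq D$ with $|T'|=|T|$. By (6.1), as $|F|+|T|\le M+p+n_1\le k+1$, there is an isomorphism $f:R_{\restriction F\cup T}\to R_{\restriction F\cup T'}$. It maps $\simeq$-classes onto $\simeq$-classes.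

In $R_{\restriction F\cup T'}$ the class containing $T'$ is $T'\cup K$, as $|T'|\ge n_1$, and the other classes have at most $M<n_1$ elements. In $R_{\restriction F\cup T}$ the set $S'$ lies in one class $L\cup S'$, $L\subseteq F\cup S$, by (3.7). This class has at least $n_1$ elements; hence $f(L\cup S')=T'\cup K$ and $|L|=|S|+|K|$. By (3.6) the elements of $L\cap F$ are equivalent to those of $S'$ in $R_{\restriction F\cup S'}$, where the class of $S'$ is $S'\cup K^{n_1}=S'\cup K$. So $L\cap F\subseteq K$, and since $|L|=|S|+|K|$ we get $L=S\cup K$. Thus $f(T\cup K)=T'\cup K$ and $f(Q)=Q$. Let $\gamma=f_{\restriction Q}$.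

The sets $S'$ and $f(S')$ are $n_1$-subsets of $X$, hence $Q$-isomorphic by Step 2. Composing $f_{\restriction Q\cup S'}$ with a $Q$-isomorphism $f(S')\to S'$ (extended by $\mathrm{id}_Q$) gives an automorphism of $R_{\restriction Q\cup S'}$ preserving $S'$ and inducing $\gamma$. So $\gamma\in\Gamma_{n_1}=\Gamma_{n'}$ with $n'=|T'\cup K|\ge n_1$. The set $T'\cup K\subseteq X$ is $Q$-isomorphic to an $n'$-subset $T''$ of $D$. Conjugating by such a $Q$-isomorphism an automorphism of $R_{\restriction Q\cup T''}$ that preserves $T''$ and induces $\gamma^{-1}$, we get an automorphism $g$ of $R_{\restriction Q\cup T'\cup K}$ preserving $T'\cup K$ and inducing $\gamma^{-1}$ on $Q$. Then $g\circ f$ is the identity on $Q$, and restricted to $A\subseteq T\cup K$ it is a $Q$-isomorphism onto a subset of $X$. As $X$ is $Q$-chainable, any two subsets of $C\cup K$ of equal size at most $p$ are $Q$-isomorphic. By Lemma 5.1, $C\cup K$ is $Q$-chainable.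

**Step 4: $K=K_F$.** This identifies the auxiliary $K$ with the set in the statement. Since $C\cup K$ is $(F\setminus K)$-chainable, (3.7) applied to $R_{\restriction F\cup C}$ gives $K\subseteq K_F$. Conversely, if $a\in K_F$, then $a\simeq_{R_{\restriction F\cup D}}d$ for $d\in D$ by (3.6), so $a\in K$. Hence also $Q=G_F$. $\square$

## 8. Separating sets are too large; freezing the groups instead

We want $C$ to be chainable over all of $F$, and we know that $C\cup K_F$ is chainable over $G_F$. What is missing is the position of the elements of $K_F$ in the order: in $(\mathbb Q,<)$ the whole set is $\emptyset$-chainable, but $\mathbb Q\setminus\{0\}$ is not $\{0\}$-chainable.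

The natural reaction is to enlarge $F$ until $b\in K_F$ is told apart from $C$. Since $b\notin C$, there is, for $c\in C$, a set of $k$ elements that separates $b$ from $c$. But Lemma 7.1 controls only parameter sets of size at most $M$, and it needs $k\ge k_0(m,M)>M$. The separating set is too large to be added, and increasing $M$ increases $k$. Here the direct attempt stops.

The way around is not to ask that $b$ be separated, but to watch the number $h(C;G_F)$. It is a positive integer, bounded in terms of $m$, and by Lemma 4.4(b) it can only drop, to a divisor, as $F$ grows. So after boundedly many bounded enlargements it is frozen. With $h$ frozen we shall prove a dichotomy for the elements of $E$ that look like $C$: either they sit at an end of the chain, where they are harmless, or they stay attached to $C$ over every bounded parameter set. The latter, all taken together with $C$, form a set too good to be larger than the class $C$.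

**Constants.** Let
$$t=m\cdot p!,\quad \Lambda=t+2p,\quad \ell=\Big\lfloor\log_2\prod_{n\le m}n!\Big\rfloor,\quad M=t+(\ell+1)\Lambda,\quad o(m):=k_0(m,M).$$

Let $k=o(m)$, $C$ an infinite class of $\simeq_{k,R}$, $E=V\setminus C$. Lemma 7.1 applies to all $F\subseteq E$ with $|F|\le M$.

**Claim 8.1.** $C$ is $F$-chainable for every $F\subseteq E$ with $|F|\le t$.

**Step 1: Claim 8.1 implies Theorem 2.5.** For $n\le p$ any two $n$-subsets of $C$ are $F$-isomorphic for all $F\subseteq E$ with $|F|\le t$. As $t\ge m\cdot n!$, they are $E$-isomorphic by (3.4). So $C$ is $E$-chainable by Lemma 5.1, and by (3.7) $C$ lies in one $\simeq_R$-class. Since $\simeq_R\,\subseteq\,\simeq_{k,R}$, that class is contained in $C$. So $C$ is a $\simeq_R$-class.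

**Step 2: freezing.** *Suppose the Claim fails for $F$.* We enlarge $F$ to a set $F_0$ over which $h$ no longer drops.

For $F'\subseteq E$ with $|F'|\le M$ put $h(F')=h(C;G_{F'})$; this makes sense because $C\cup K_{F'}$, hence $C$, is $G_{F'}$-chainable. By (6.4) and Lemma 4.4(b), $F'\subseteq F''$ implies $h(F'')\mid h(F')$. Start from $F^0=F$. As long as possible replace the current $F^i$ by some $F^{i+1}\subseteq E$ with $F^{i+1}\supseteq F^i$, $|F^{i+1}|\le|F^i|+\Lambda$ and $h(F^{i+1})<h(F^i)$. Each step at least halves $h\le\prod_{n\le m}n!$, so there are at most $\ell$ steps, and all sets considered have size at most $t+(\ell+1)\Lambda=M$. We end with $F_0\supseteq F$, $|F_0|\le t+\ell\Lambda$. With $G:=G_{F_0}$: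

**(8.2)** $h(C;G_{F'})=h(C;G)$ for all $F'$ with $F_0\subseteq F'\subseteq E$ and $|F'|\le|F_0|+\Lambda\ (\le M)$.

Put $F_1=K_{F_0}$, so that $F_0=G\sqcup F_1$ and $C\cup F_1$ is $G$-chainable. Since $F\subseteq F_0$:

**(8.3)** $C$ is not $F_0$-chainable.

We also record: if $b\in E$ and $b\in K_{F_0\cup\{b\}}$, then $b\notin G$ (if $b\in F_0$, then $b\in K_{F_0}$), and $C\cup\{b\}$ is $G$-chainable by Lemma 7.1, since $G\subseteq G_{F_0\cup\{b\}}$.

## 9. Elements at the ends and elements attached to $C$

We keep the notation $F_0,G,F_1$ of Section 8 and work toward a contradiction.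

**Definition 9.1.** Let
$$A=\{b\in E:\ b\in K_{F_0\cup\{b\}}\text{ and not }[\,C\text{ is }(G\cup\{b\})\text{-chainable with }h(C;G\cup\{b\})=h(C;G)\,]\}.$$

So $A$ consists of the elements that look like $C$ over $F_0$ and whose use as a parameter would either destroy chainability or make $h$ drop.

**Step 1: the groups are not full.** *For a $G$-chaining order $<$ on $C$ it is not the case that $H_n(<;G)=S_n$ for all $n\le m$.* This excludes the structureless case. **(9.2)**

Otherwise $h(C;G)=\prod_{n\le m}n!$. Take a $G$-chaining order on $C\cup F_1$. Its groups $H_n$ can be computed in $C$, so by Lemma 4.4(a) they are full for $n\le m$, and then for all $n$ by (4.3). So every bijection between finite subsets of $C\cup F_1$ is a $G$-isomorphism. In particular this holds for bijections that are the identity on $F_1$ and map a finite subset of $C$ into $C$. Hence every order on $C$ is chaining over $G\cup F_1=F_0$, contradicting (8.3).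

**Step 2: elements of $A$ stay attached.** *If $b\in A$, $F_0\cup\{b\}\subseteq F'\subseteq E$ and $|F'|\le|F_0|+\Lambda$, then $b\in K_{F'}$.* This is where freezing is used. **(9.3)**

Otherwise $G\cup\{b\}\subseteq G_{F'}$. As $C$ is $G_{F'}$-chainable, it is $(G\cup\{b\})$-chainable, and $h(C;G_{F'})\mid h(C;G\cup\{b\})\mid h(C;G)$ by Lemma 4.4(b). The extreme terms are equal by (8.2), so $h(C;G\cup\{b\})=h(C;G)$ and $b\notin A$, a contradiction.

**Step 3: the others are at an end.** *Let $b\in E\setminus A$ with $b\in K_{F_0\cup\{b\}}$, and let $<$ be $G$-chaining on $C\cup\{b\}$. Then $b<C$ or $b>C$.* This makes such $b$ harmless. **(9.4)**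

As $b\notin A$, $C$ is $(G\cup\{b\})$-chainable with $h(C;G\cup\{b\})=h(C;G)$. By Lemma 4.4(b), $<_{\restriction C}$ is $(G\cup\{b\})$-chaining and
$$H_n(<_{\restriction C};G\cup\{b\})=H_n(<_{\restriction C};G)=H_n(<;G)=:H_n\quad\text{for all }n.$$
One side of $b$ contains infinitely many elements of $C$; reversing $<$, assume it is the upper side. Suppose $c<b$ for some $c\in C$. We show that all $H_n$ are full.

Let $n\ge 1$ and $b<x_1<\dots<x_n$ in $C$. The increasing bijection $\{x_1,\dots,x_n\}\to\{c,x_1,\dots,x_{n-1}\}$ is a $(G\cup\{b\})$-isomorphism, so
$$(b,x_1,x_2,\dots,x_n)\mapsto(b,c,x_1,\dots,x_{n-1})$$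
is a $G$-isomorphism. The increasing enumeration of the image is $c<b<x_1<\dots<x_{n-1}$. Compose with the increasing bijection from the image onto $\{b,x_1,\dots,x_n\}$, namely $c\mapsto b$, $b\mapsto x_1$, $x_i\mapsto x_{i+1}$, which is a $G$-isomorphism. The result exchanges $b$ and $x_1$ and fixes $x_2,\dots,x_n$. Hence $(1\;2)\in H_{n+1}$ for all $n\ge 1$.

Suppose $(i\;\,i{+}1)\in H_n$ for all $n\ge i+1$. Since $H_n=H_n(<_{\restriction C};G\cup\{b\})$, for $b<x_1<\dots<x_n$ in $C$ the map exchanging $x_i,x_{i+1}$ and fixing $b$ and the other $x$'s is a $G$-isomorphism of $\{b,x_1,\dots,x_n\}$. In this set $x_i$ is the element number $i+1$, so $(i{+}1\;\,i{+}2)\in H_{n+1}$ for all $n\ge i+1$. By induction all adjacent transpositions lie in every $H_n$, so $H_n=S_n$ for all $n$, contradicting (9.2). Hence $b<C$.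

**Step 4: $A\ne\emptyset$.** The failure of the Claim must be blamed on somebody. **(9.5)**

Let $<$ be $G$-chaining on $C\cup F_1$. If $A\cap F_1=\emptyset$, then by (9.4) each $b\in F_1$ (note $b\in K_{F_0}=K_{F_0\cup\{b\}}$) is below or above all of $C$. So an increasing bijection between finite subsets of $C$, extended by $\mathrm{id}_{F_1}$, is increasing, hence a $G$-isomorphism. Thus $C$ is chainable over $G\cup F_1=F_0$, contradicting (8.3).

**Step 5: $C$ with boundedly many elements of $A$ is chainable over outside parameters.** *Let $B=C\cup A$. If $Q\subseteq V\setminus B$, $|Q|\le t$, and $A'\subseteq A$, $|A'|\le 2p$, then $C\cup A'$ is $Q$-chainable.* This is the local form of the statement that $B$ lies in a single class. **(9.6)**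

Let $F'=F_0\cup A'\cup Q\subseteq E$; then $|F'|\le|F_0|+\Lambda\le M$. By (9.3), $A'\subseteq K_{F'}$. Let $<$ be $G_{F'}$-chaining on $C\cup K_{F'}$ (Lemma 7.1); as $G\subseteq G_{F'}$, it is also $G$-chaining. Parameters in $Q\cap G_{F'}$ are thus already dealt with. Let $Q_1=Q\cap K_{F'}$ and $f\in Q_1$. By (6.4) $f\in K_{F_0\cup\{f\}}$, and $f\notin A$, so by (9.4) $f<C$ or $f>C$. We show that $f$ does not cut $A'$ from $C$.

Let first $f<C$, and suppose $a<f$ for some $a\in A'$. Then also $a<C$. By Lemma 4.5, $<_{\restriction C}$ is chaining over $G\cup\{a\}$ and over $G\cup\{f\}$, and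
$$H_n(<_{\restriction C};G\cup\{a\})=\{\sigma:1\oplus\sigma\in H_{n+1}(<_{\restriction C};G)\}=H_n(<_{\restriction C};G\cup\{f\}).$$
So $h(C;G\cup\{a\})=h(C;G\cup\{f\})=h(C;G)$, the last equality because $f\notin A$ and $f\in K_{F_0\cup\{f\}}$. Hence $a\notin A$, a contradiction. So $f$ is below all of $C\cup A'$. If $f>C$, the same argument applied to the reverse order shows that $f$ is above all of $C\cup A'$.

So every $f\in Q_1$ is below or above all of $C\cup A'$. Increasing bijections between finite subsets of $C\cup A'$, extended by $\mathrm{id}_{Q_1}$, are therefore increasing in $C\cup K_{F'}$, hence $G_{F'}$-isomorphisms. Therefore $<$ is $(G_{F'}\cup Q_1)$-chaining on $C\cup A'$, and $Q\subseteq G_{F'}\cup Q_1$.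

**Step 6: the contradiction.** We show that $B$ lies in one class, so that $A$ was empty after all.

Let $S,S'\subseteq B$, $|S|=|S'|=n\le p$. With $A'=(S\cup S')\cap A$, which has at most $2p$ elements, (9.6) shows that $S,S'$ are $Q$-isomorphic for all $Q\subseteq V\setminus B$ with $|Q|\le t$. As $t\ge m\cdot n!$, by (3.4) they are $(V\setminus B)$-isomorphic. By Lemma 5.1, $B$ is $(V\setminus B)$-chainable, so by (3.7) $B$ lies in one $\simeq_R$-class, hence in one $\simeq_{k,R}$-class. As $C\subseteq B$ is a $\simeq_{k,R}$-class, $B=C$ and $A=\emptyset$. This contradicts (9.5). So Claim 8.1 holds, and with it Theorem 2.5. $\blacksquare$
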